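\title{The dimension of the space of convex $n$-partitions of $\mathbb{R}^3$}

\begin{abstract}
A convex $n$-partition of $\mathbb{R}^d$ is a decomposition of $\mathbb{R}^d$ into $n$ labeled convex cells. The regular partitions (power diagrams) of $\mathbb{R}^3$ form a family of dimension $4n-5$, and it was conjectured that the space of all convex $n$-partitions of $\mathbb{R}^3$ has the same dimension. We show that this holds exactly for $2\le n\le 5$. For $n\ge5$ the dimension is at least $5n-10$, and for each fixed $d\ge3$ the dimension of the space of $n$-partitions of $\mathbb{R}^d$ grows quadratically in $n$.
\end{abstract}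

\section{Convex partitions and their dimension}\label{sec:intro}

Let $d,n$ be positive integers. A \emph{convex $n$-partition} of $\mathbb{R}^d$, or \emph{$n$-partition}, is a labeled tuple $(P_1,\dots,P_n)$ of pairwise disjoint, nonempty, open convex sets, the \emph{cells}, whose closures cover $\mathbb{R}^d$. We write $\mathcal{C}(\mathbb{R}^d,n)$ for the set of all $n$-partitions. How many real parameters does an $n$-partition have?

To make the question precise, call $P_i$ and $P_j$ \emph{adjacent} if $W_{ij}=\overline{P_i}\cap\overline{P_j}$ has dimension $d-1$; then $W_{ij}$ is a \emph{wall}. Its affine hull is a hyperplane $H_{ij}=\{x: a_{ij}\cdot x=b_{ij}\}$. We orient it so that $P_i\subseteq\{a_{ij}\cdot x<b_{ij}\}$ and normalize $(a_{ij},b_{ij})$ to a unit vector in $\mathbb{R}^{d+1}$. Each cell $P_i$ is the intersection of the open half-spaces $\{a_{ij}\cdot x<b_{ij}\}$ over its neighbors $j$ (Lemma~\ref{lem:cells}), so a partition is determined by its adjacency graph $G$ and the tuple $(a_{ij},b_{ij})_{ij\in E(G)}$. For a fixed graph $G$ on $\{1,\dots,n\}$, the set $\mathcal{C}_G$ of tuples that arise from $n$-partitions is a semialgebraic subset of $(S^d)^{E(G)}$, and we define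
\[
\dim\mathcal{C}(\mathbb{R}^d,n)=\max_G\dim\mathcal{C}_G .
\]
The partition need not be face-to-face: a facet of the polyhedron $\overline{P_i}$ may be the union of several walls $W_{ij}$, and then several of the hyperplanes $H_{ij}$ coincide.

A $2$-partition is a hyperplane, with $d$ parameters. Three half-planes around a line give $3$-partitions of $\mathbb{R}^3$ with $4+3=7$ parameters: the line and three angles. Both examples are \emph{regular}: there are affine functions $g_1,\dots,g_n$ with
\[
P_i=\{x: g_i(x)>g_j(x)\text{ for all }j\ne i\}.
\]
Equivalently, the cells are the projections of the facets of a convex polyhedron in $\mathbb{R}^{d+1}$, the region above the graph of $\max_i g_i$; these partitions are the weighted Voronoi (power) diagrams. Let $\mathcal{C}_{\mathrm{reg}}(\mathbb{R}^d,n)$ be the set of regular $n$-partitions. The functions $g_i$ have $(d+1)n$ coefficients, and the partition does not change when a common affine function is added or all $g_i$ are multiplied by a common positive number. This count explains the second of the following two known results, which we use without proof.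
\begin{itemize}
\item[(K1)] For $n\ge3$, $\dim\mathcal{C}(\mathbb{R}^2,n)=4n-7$.
\item[(K2)] For $d\ge2$ and $n\ge2$, $\mathcal{C}_{\mathrm{reg}}(\mathbb{R}^d,n)$ is a semialgebraic set of dimension $(d+1)(n-1)-1$.
\end{itemize}

In the plane, $4n-7$ exceeds $3n-4$ from $n=4$ on. The smallest case shows why. Take a triangle $P_4$ and three rays, one from each corner, that separate three unbounded cells $P_1,P_2,P_3$. The corners and the ray directions can be perturbed independently, which gives $6+3=9$ parameters. In a regular partition the rays lie on the zero sets of $g_1-g_2$, $g_2-g_3$, $g_3-g_1$, and these functions sum to zero; so the three lines are concurrent or parallel, and one parameter is lost.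

In $\mathbb{R}^3$ the picture changes. Replace the triangle by a cell with a trihedral corner and three neighbors. On a small sphere around the corner we see a triangle and three arcs leaving it. The arcs cannot escape to infinity; they must meet, so the three planes between the neighbors share a line. This is the relation that holds in a regular partition (Lemma~\ref{lem:simple} and the remark after it). One is led to guess that partitions in general position are regular, and that special position only costs parameters. Le\'on and Ziegler~\cite{LZ} pose the conjecture
\begin{equation}\label{eq:conj}
\dim\mathcal{C}(\mathbb{R}^3,n)=\dim\mathcal{C}_{\mathrm{reg}}(\mathbb{R}^3,n)=4n-5 .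
\end{equation}
By (K2), $\dim\mathcal{C}(\mathbb{R}^3,n)\ge4n-5$ for all $n\ge2$, so the content of \eqref{eq:conj} is the upper bound. We decide \eqref{eq:conj} for every $n\ge2$.

\begin{theorem}\label{thm:linear}
For $n\ge5$, $\dim\mathcal{C}(\mathbb{R}^3,n)\ge5n-10$. Hence $\dim\mathcal{C}(\mathbb{R}^3,n)>4n-5$ for all $n\ge6$.
\end{theorem}

\begin{theorem}\label{thm:quad}
If $r\ge3$, $k\ge2$ and $n=k+2r+2$, then $\dim\mathcal{C}(\mathbb{R}^3,n)\ge rk+3k+5r+3$. Consequently, for $n\ge12$,
\[
\frac{n^2}{8}+\frac{9n}{4}-3\ \le\ \dim\mathcal{C}(\mathbb{R}^3,n)\ \le\ \frac32\,n(n-1),
\]
and for each fixed $d\ge3$, $\dim\mathcal{C}(\mathbb{R}^d,n)=\Theta(n^2)$, whereas $\dim\mathcal{C}_{\mathrm{reg}}(\mathbb{R}^d,n)$ is linear in $n$.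
\end{theorem}

\begin{theorem}\label{thm:small}
For $2\le n\le5$, $\dim\mathcal{C}(\mathbb{R}^3,n)=4n-5$. So \eqref{eq:conj} holds if and only if $n\le5$.
\end{theorem}

We do not determine the exact dimension for $n\ge6$.

The guess fails because special position can pay for itself. When a group of cells rests against one flat facet of a neighbor, their lines of contact end on that facet without meeting one another, just as the three rays in the plane run off to infinity, and no relation arises. Section~\ref{sec:linear} uses one flat facet and Section~\ref{sec:quad} a box of them. Sections~\ref{sec:sweep} and~\ref{sec:many} show that with at most five cells nothing is gained.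

\section{Counting parameters}\label{sec:tools}

\begin{lemma}\label{lem:cells}
Let $(P_1,\dots,P_n)$ be an $n$-partition of $\mathbb{R}^d$. Then each $\overline{P_i}$ is a polyhedron, its boundary is covered by the sets $\overline{P_j}$ with $j\ne i$, and $P_i$ is the intersection of the half-spaces $\{a_{ij}\cdot x<b_{ij}\}$ over the neighbors $j$ of $i$.
\end{lemma}

\begin{proof}
Disjoint open convex sets are separated by a hyperplane, so for each $j\ne i$ there is an open half-space $A_j\supseteq P_i$ disjoint from $P_j$ and, being open, from $\overline{P_j}$. The open set $\bigcap_jA_j$ therefore lies in $\overline{P_i}$, hence in its interior, which is $P_i$. So $P_i=\bigcap_jA_j$ is polyhedral. A boundary point of $P_i$ is a limit of points outside $\overline{P_i}$, so it lies in the closed set $\bigcup_{j\ne i}\overline{P_j}$. A facet of $\overline{P_i}$ is thus covered by finitely many closed convex sets $\overline{P_j}$, and it meets one of them in dimension $d-1$; its hyperplane is then $H_{ij}$. Finally, the interior of a polyhedron is the intersection of the open half-spaces of its facets.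
\end{proof}

A subset of $\mathbb{R}^N$ is \emph{semialgebraic} if it is a finite Boolean combination of sets $\{p>0\}$ and $\{p=0\}$ with $p$ a polynomial, and a map is semialgebraic if its graph is. A semialgebraic set is a finite union of semialgebraic manifolds, and its dimension is the largest of their dimensions. We use three textbook facts.
\begin{itemize}
\item[(S1)] Dimension is monotone under inclusion, and the dimension of a finite union is the maximum of the dimensions.
\item[(S2)] The image of a semialgebraic set $Z$ under a semialgebraic map is semialgebraic of dimension at most $\dim Z$, with equality if the map is injective.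
\item[(S3)] Let $\varphi\colon Z\to Y$ be semialgebraic. If all nonempty fibers have dimension at most $c$ (at least $c$), then $\dim Z\le\dim\varphi(Z)+c$ (respectively $\dim Z\ge\dim\varphi(Z)+c$).
\end{itemize}

\begin{lemma}[Lower bounds]\label{lem:lower}
Let $E_0$ be a set of pairs from $\{1,\dots,n\}$ and $\Theta$ a semialgebraic set. Suppose that to each $\theta\in\Theta$ an $n$-partition of $\mathbb{R}^d$ is assigned in which all pairs of $E_0$ are adjacent, and that the map $\Phi\colon\theta\mapsto(a_{ij},b_{ij})_{ij\in E_0}$ is semialgebraic and injective. Then $\dim\mathcal{C}(\mathbb{R}^d,n)\ge\dim\Theta$.
\end{lemma}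

\begin{proof}
The set $\Phi(\Theta)$ lies in the union, over the finitely many graphs $G$ with $E(G)\supseteq E_0$, of the projections of $\mathcal{C}_G$ to the coordinates in $E_0$. Apply (S1) and (S2).
\end{proof}

\begin{lemma}[Upper bounds]\label{lem:upper}
Let $Z\subseteq Y_1\times\dots\times Y_N$ be semialgebraic. Suppose that for each $t$ and each $(y_1,\dots,y_{t-1})$, the set of $y_t$ for which $(y_1,\dots,y_t)$ extends to a point of $Z$ has dimension at most $c_t$. Then $\dim Z\le c_1+\dots+c_N$.
\end{lemma}

\begin{proof}
Apply (S3) to the projections that forget one coordinate at a time.
\end{proof}

We use Lemma~\ref{lem:upper} in $\mathbb{R}^3$ as follows. List the \emph{distinct} planes among the $H_{ij}$ in some order, possibly with an auxiliary point or line inserted in the list, and record incidences between each object and earlier ones. We say that an object \emph{costs} $c$ if the recorded incidences confine it to a set of dimension at most $c$ once the earlier objects are given. A plane costs $3$ with no condition, $2$ if it passes through a given point, $1$ if it contains a given line, and $0$ if it contains two distinct given lines. The tuple $(a_{ij},b_{ij})$ is obtained from the list by a finite choice (which plane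 serves which pair, with which sign). So if every $n$-partition fits one of finitely many such schemes, each of total cost at most $D$, then $\dim\mathcal{C}(\mathbb{R}^3,n)\le D$ by (S1) and (S2).

\section{A planar pattern growing over a half-space}\label{sec:linear}

Write points of $\mathbb{R}^3$ as $(y,t)$ with $y\in\mathbb{R}^2$. Let one cell be the half-space $P_0=\{t<0\}$. On its boundary draw a planar partition with $m=n-1$ cells, and let it evolve as $t$ grows: each vertex $x_p$ moves with constant velocity $v_p$, and rays keep their directions. An edge sweeps out a piece of a plane exactly when it stays parallel to itself. So the velocities must satisfy one linear condition per bounded edge, and nothing else is required.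

\begin{example}\label{ex:small}
For $m=4$ take the triangle with three rays. The corners have $6$ parameters and the rays $3$. The velocities may translate and scale the triangle, which gives $3$ parameters, and the plane that bounds $P_0$ gives $3$ more. The total is $15=4\cdot5-5$.

For $m=5$ cut off one corner, as in Figure~\ref{fig:pattern}. There are five vertices $a,b,c,p,q$, with $10$ parameters. The velocities may translate and scale the triangle $abc$ ($3$ parameters). This fixes the motion of the lines $ap$ and $bq$. The line $pq$ may still slide parallel to itself ($1$ parameter), and then $p$ and $q$ are determined. The total is $10+4+3+3=20$, while $4\cdot6-5=19$. The new cell brought two vertices and one velocity parameter, that is, five parameters, whereas a new cell of a regular partition brings four.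
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\coordinate (a) at (-0.52,0.6); \coordinate (b) at (0.52,0.6); \coordinate (c) at (0,2.3);
\coordinate (p) at (-1.3,-0.75); \coordinate (q) at (1.3,-0.75);
\draw[thick] (a)--(b)--(c)--(a)--(p)--(q)--(b);
\draw[thick,->] (c)--(0,3); \draw[thick,->] (p)--(-2.6,-1.5); \draw[thick,->] (q)--(2.6,-1.5);
\draw[dashed] (p)--(-1.53,-1.15)--(1.53,-1.15)--(q);
\draw[dashed,->] (-1.53,-1.15)--(-2.6,-1.77); \draw[dashed,->] (1.53,-1.15)--(2.6,-1.77);
\node[left] at (a) {$a$}; \node[right] at (b) {$b$}; \node[right] at (c) {$c$};
\node[above left] at (p) {$p$}; \node[above right] at (q) {$q$};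
\end{tikzpicture}
\caption{A convex partition of the plane with five cells, five trivalent vertices, six bounded edges and three rays (solid). Sliding the edge $pq$ (dashed) keeps every edge and every ray parallel to itself and is not a translation or a scaling.}
\label{fig:pattern}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
Let $m=n-1\ge4$.

\emph{The pattern.} Start with three rays from a point, with all three angles less than $\pi$. Repeatedly choose a vertex $w$ and insert a small triangle with one corner on each of the three edges at $w$. Since the angles at $w$ are less than $\pi$, the point $w$ is interior to the triangle. At a corner of the triangle the direction to $w$ lies strictly between the two sides, so the three angles at the corner are less than $\pi$. Each old cell at $w$ loses a corner and stays convex. One step adds one cell, two vertices and three bounded edges. After $m-3$ steps we have a convex partition of $\mathbb{R}^2$ with $m$ cells, $V=2m-5$ trivalent vertices, $E=3m-9$ bounded edges and three rays; all angles at vertices, and the angles between consecutive ray directions, are less than $\pi$. Let $x^0\in(\mathbb{R}^2)^V$ be the vertices and $\rho^0\in(S^1)^3$ the ray directions.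

\emph{The pattern is stable.} For $(x,\rho)$ near $(x^0,\rho^0)$ draw the same edges and rays, orient the sides of the $i$-th cell counterclockwise, and let $\Gamma_i(x,\rho)$ be the intersection of the open half-planes to the left of these sides. At $(x^0,\rho^0)$, for each side $\sigma$ of a cell, every vertex of the cell not on $\sigma$ lies strictly to the left of $\sigma$. Every ray of the cell other than $\sigma$ points strictly to the left of $\sigma$: the boundary of an unbounded cell turns left at each vertex, by less than $\pi$ in total, so no two of its sides are parallel. These finitely many strict inequalities persist near $(x^0,\rho^0)$. They place the chain of sides on the boundary curve of the convex set $\Gamma_i(x,\rho)$, and a closed chain, or a chain ending in two nonparallel rays, is the whole curve.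

It remains to see that the $\Gamma_i$ tile the plane. Let $N(y)$ be the number of $i$ with $y\in\Gamma_i$, for $y$ off the edges. Each edge is a side of exactly two cells, which lie on opposite sides of it. So $N$ does not change when we cross the edges at a point that is neither a vertex nor a transversal crossing of edges. There are finitely many such exceptional points, so $N$ is constant. Far out in a direction strictly between two consecutive rays, $N=1$. Hence the $\Gamma_i$ are disjoint and their closures cover $\mathbb{R}^2$. Fix an open ball $B\ni x^0$ and a product $B'\ni\rho^0$ of short open arcs such that all this holds on $B\times B'$.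

\emph{The partitions of $\mathbb{R}^3$.} Let $\Theta$ be the set of $(x,v,\rho)\in B\times B\times B'$ with
\begin{equation}\label{eq:parallel}
\det(x_p-x_q,\ v_p-v_q)=0\qquad\text{for every bounded edge }pq .
\end{equation}
The difficulty is that the pattern must survive for all $t>0$: with arbitrary velocities an edge could shrink to a point at a finite height. This is why we take $v$ in the ball $B$ itself. For $t\ge0$ the point $c_t=(x+tv)/(1+t)$ lies in $B$ by convexity, so the configuration with vertices $x_p+tv_p$ is a scaled copy of a stable one. Put $P_0=\{t<0\}$ and
\[
P_i=\{(y,t): t>0,\ y\in(1+t)\,\Gamma_i(c_t,\rho)\},\qquad 1\le i\le m .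
\]
By \eqref{eq:parallel} the edge vector $x_p-x_q+t(v_p-v_q)$ is a multiple of $x_p-x_q$. It never vanishes, since $c_t\in B$, so by continuity it is a positive multiple. Hence at every height the edge $pq$ lies in the plane
\begin{equation}\label{eq:plane}
\{(y,t):\nu\cdot(y-x_p-tv_p)=0\}
\end{equation}
with $\nu\perp x_p-x_q$, and each of its two cells stays on the same side. A ray at $p$ lies in the plane \eqref{eq:plane} with $\nu$ orthogonal to its direction. Each slice of $P_i$ is therefore cut out by the slices of fixed open half-spaces, so $P_i$ is the intersection of $\{t>0\}$ with these half-spaces and is open and convex. The slices tile each level $t>0$. So $(P_0,\dots,P_m)$ is an $n$-partition. Two cells whose planar cells share an edge or ray are adjacent along the plane \eqref{eq:plane}, and $P_0$ is adjacent to every $P_i$ along $\Gamma_i(x,\rho)\times\{0\}$. Let $E_0$ be the set of these pairs.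

\emph{The dimension.} For fixed $x\in B$, \eqref{eq:parallel} is a system of $E$ homogeneous linear equations for $v\in\mathbb{R}^{2V}$, and $v=x\in B$ is a solution. So the admissible $v$ form a nonempty open subset of a linear space of dimension at least $2V-E$. By (S3),
\[
\dim\Theta\ge2V+(2V-E)+3=4(2m-5)-(3m-9)+3=5m-8 .
\]
Now move the plane $t=0$: apply the shears $(y,t)\mapsto(y,t+s_1y_1+s_2y_2+s_3)$ with $s\in\mathbb{R}^3$. The resulting map from $\Theta\times\mathbb{R}^3$ to tuples of planes indexed by $E_0$ is semialgebraic. It is injective. Indeed, $H_{01}=\{t=s_1y_1+s_2y_2+s_3\}$ gives $s$. After undoing the shear, the three planes at a vertex $p$ intersect exactly in the line $\{(x_p+tv_p,t)\}$, because no two edges at $p$ are collinear; this gives $x$ and $v$. The plane of a ray gives its direction up to sign, and the arcs in $B'$ are short. By Lemma~\ref{lem:lower}, $\dim\mathcal{C}(\mathbb{R}^3,n)\ge5m-8+3=5n-10$. Finally $5n-10-(4n-5)=n-5$.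
\end{proof}

\begin{remark}\label{rem:nonreg}
None of these partitions is regular. If $P_0,\dots,P_m$ came from $g_0,\dots,g_m$, each $g_i-g_0$ would vanish on the plane $t=0$, hence so would each $g_i-g_j$, and every wall would lie in that plane.
\end{remark}

\section{A tower in a box}\label{sec:quad}

A planar partition has a planar adjacency graph, but in $\mathbb{R}^3$ the number of adjacent pairs can be quadratic, and we want one free parameter for a positive proportion of all pairs. Take a tower of $k$ \emph{floors} $C_1,\dots,C_k$, separated by planes $h_i=0$, and $r$ \emph{columns} $S_a$, each touching every floor (Figure~\ref{fig:tower}). If $S_a$ meets $C_i$ along $q_{a,i}=0$, then the planes of $q_{a,i}$, $q_{a,i+1}$ and $h_i$ share a line, so after scaling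
\begin{equation}\label{eq:rec}
q_{a,i+1}=q_{a,i}+\mu_{a,i}h_i .
\end{equation}
The number $\mu_{a,i}$ measures how much the column $S_a$ bends at the $i$-th separating plane. In a regular partition, with functions $\varphi_i$ for $C_i$ and $\sigma_a$ for $S_a$, we have $\varphi_{i+1}-\varphi_i=\lambda_ih_i$ and $\varphi_i-\sigma_a=\nu_{a,i}q_{a,i}$. Comparing with \eqref{eq:rec}, and using that $q_{a,i}$ and $h_i$ are linearly independent, gives $\nu_{a,i+1}=\nu_{a,i}$ and $\mu_{a,i}=\lambda_i/\nu_{a,1}$. So the matrix $(\mu_{a,i})$ has rank one; for two columns and three floors this is the relation $\mu_{a,1}\mu_{b,2}=\mu_{a,2}\mu_{b,1}$. If different columns never touch, convexity asks only that $\mu_{a,i}>0$, and all $r(k-1)$ entries are free. The sets $\bigcap_j\{q_{a,j}<0\}$ are unbounded and may overlap far away, so we cut everything off by a box and fill the outside of the box with one cell per facet.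

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw (-3,0) rectangle (3,3);
\draw[very thick] (1.5,0)--(1.5,1)--(1.8,2)--(2.5,3);
\draw[very thick] (-1.6,0)--(-1.6,1)--(-2.1,2)--(-2.7,3);
\draw[thick] (-1.6,1)--(1.5,1); \draw[thick] (-2.1,2)--(1.8,2);
\node at (0,0.5) {$C_1$}; \node at (0,1.5) {$C_2$}; \node at (0,2.5) {$C_3$};
\node at (2.4,1) {$S_a$}; \node at (-2.5,1) {$S_b$};
\end{tikzpicture}
\caption{A vertical section of the box (rectangle) through two opposite columns $S_a$, $S_b$ and three floors $C_1,C_2,C_3$. Each column bends where it meets a plane between two floors. The four bends can be chosen independently, because the columns do not touch.}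
\label{fig:tower}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:quad}]
Write $x=(\bar x,z)\in\mathbb{R}^2\times\mathbb{R}$, and let $u_a=(\cos\frac{2\pi a}r,\sin\frac{2\pi a}r)$ for $a\in\mathbb{Z}_r$.

\emph{The base configuration.} Let $Q^0$ be the open prism $\operatorname{int}\operatorname{conv}\{u_a\}\times(0,k)$, written as $\{g^0_s<0,\ s=1,\dots,r+2\}$ with one affine function for each facet. Let $h_i^0=z-i$ for $1\le i\le k-1$. Fix $c$ with $\cos\frac\pi r<c<1$ and $\mu^0>0$ with $c+\mu^0k^2<1$. Put $q^0_{a,1}=c-u_a\cdot\bar x$ and $q^0_{a,i+1}=q^0_{a,i}+\mu^0h^0_i$. Then
\[
q^0_{a,i}=\psi_i(z)-u_a\cdot\bar x,\qquad \psi_i(z)=c+\mu^0\sum_{l<i}(z-l),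
\]
and $c\le\psi_i(z)<1$ for $z\in[i-1,i]$, since every term $z-l$ then lies in $[0,k]$. The compact sets $K^0_a=\{x\in\overline{Q^0}:q^0_{a,j}\le0\ \forall j\}$ are pairwise disjoint. Indeed, a point of $K_a^0\cap K_b^0$ with $a\ne b$ has $|\bar x|\le1$ and $(u_a+u_b)\cdot\bar x\ge2c$, while
\[
|u_a+u_b|^2=2+2u_a\cdot u_b\le2+2\cos\tfrac{2\pi}r=4\cos^2\tfrac\pi r<4c^2 .
\]

\emph{Parameters and cells.} Let $g_s$, $h_i$, $q_{a,1}$ be affine functions near the base ones, each with a coefficient vector of the same length as the base one, so that each has $3$ parameters. Let $\mu_{a,i}$ be near $\mu^0$, in particular positive, and define $q_{a,i+1}$ by \eqref{eq:rec}. The parameter set $\Theta$ has dimension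
\[
3(r+2)+3(k-1)+3r+r(k-1)=rk+3k+5r+3 .
\]
Let $Q=\{g_s<0\ \forall s\}$ and $L_i=Q\cap\{h_{i-1}>0>h_i\}$, where conditions involving $h_0$ or $h_k$ are omitted. The cells are
\begin{align*}
R_s&=\{g_1<0,\dots,g_{s-1}<0,\ g_s>0\}, && 1\le s\le r+2,\\
S_a&=Q\cap\textstyle\bigcap_{j}\{q_{a,j}<0\}, && a\in\mathbb{Z}_r,\\
C_i&=L_i\cap\textstyle\bigcap_a\{q_{a,i}>0\}, && 1\le i\le k .
\end{align*}
They are open and convex, and there are $n=k+2r+2$ of them.

\emph{The cells are disjoint and their closures cover.} It suffices to place every point off the finitely many planes in some cell and to show disjointness. A point with all $g_s\ne0$ lies in $Q$, or in $R_s$ for the first $s$ with $g_s>0$, and these sets are disjoint. It remains to treat $Q$.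

For parameters near the base, $\overline Q$ lies in a fixed ball. Otherwise there would be parameters tending to the base and points $x_l$ of the corresponding boxes with $|x_l|\to\infty$. A limit point of $x_l/|x_l|$ would be a unit vector on which the linear part of every $g_s^0$ is nonpositive, and $\overline{Q^0}$ would contain a ray. On this ball $h_1>h_2>\dots>h_{k-1}$, because $h^0_i-h^0_{i+1}=1$. So the $L_i$ are disjoint and contain all points of $Q$ off the planes $h_l=0$, and on $L_i$ we have $h_l>0$ for $l<i$ and $h_l<0$ for $l\ge i$. From
\[
q_{a,j}-q_{a,i}=\sum_{l=i}^{j-1}\mu_{a,l}h_l\quad(j>i),\qquad q_{a,i}-q_{a,j}=\sum_{l=j}^{i-1}\mu_{a,l}h_l\quad(j<i)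
\]
and $\mu_{a,l}>0$ we get
\begin{equation}\label{eq:max}
q_{a,j}<q_{a,i}\ \text{ on }L_i\qquad(j\ne i).
\end{equation}
Hence $S_a\cap L_i=L_i\cap\{q_{a,i}<0\}$, and a point of $L_i$ with all $q_{a,i}\ne0$ lies in $C_i$ or in some $S_a$. The $C_i$ are disjoint because the $L_i$ are, and $S_a\cap C_i=\emptyset$ by the sign of $q_{a,i}$. Finally $S_a\subseteq K_a=\{x\in\overline Q:q_{a,j}\le0\ \forall j\}$. If $K_a\cap K_b$ were nonempty for parameters tending to the base, a limit point would lie in $K^0_a\cap K^0_b=\emptyset$.

\emph{Contacts.} Suppose that at a point $x$ of the base configuration one function $f$ vanishes, that it occurs with opposite signs in the definitions of two cells, and that all other inequalities defining the two cells hold strictly. Then in a small ball around $x$ these inequalities stay strict and $f$ keeps taking both signs for nearby parameters. So both cells are nonempty, and they are adjacent along $f=0$. We use the following points.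
\begin{itemize}
\item $S_a$, $C_i$, $f=q_{a,i}$: take $z=i-\frac12$ and $\bar x=\tau u_a$ with $\tau=\psi_i(z)\in[c,1)$. This point lies in $L_i$, we have $q_{a,j}<0$ for $j\ne i$ by \eqref{eq:max}, and $q_{b,i}=\tau(1-u_a\cdot u_b)>0$ for $b\ne a$.
\item $C_i$, $C_{i+1}$, $f=h_i$: take $(0,i)$, where $q_{a,i}=q_{a,i+1}=\psi_i(i)\ge c>0$.
\item $R_s$, $C_1$, $f=g_s$ for a vertical facet: take $z=\frac12$ and $\bar x$ the midpoint of the polygon edge. Then $|\bar x|=\cos\frac\pi r<c$, so $q_{b,1}>0$ for all $b$.
\item $R_s$, $C_1$ at $(0,0)$ for the bottom facet, and $R_s$, $C_k$ at $(0,k)$ for the top facet, where $q_{a,1}=c$ and $q_{a,k}=\psi_k(k)\ge c$.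
\end{itemize}
In the last two items the point lies in the relative interior of the facet, so $g_{s'}<0$ for $s'\ne s$. Every cell occurs in the list, so we have an $n$-partition. Let $E_0$ be the set of listed pairs.

\emph{Injectivity.} The oriented planes indexed by $E_0$ are those of all $g_s$, $h_i$, $q_{a,i}$. The normalization recovers $g_s$, $h_i$, $q_{a,1}$. If $q_{a,i}$ is known, the plane of $q_{a,i}+\mu h_i$ determines $\mu$, because $q_{a,i}$ and $h_i$ are linearly independent. So $\mu_{a,1},\mu_{a,2},\dots$ are recovered in turn, and Lemma~\ref{lem:lower} gives the first claim.

\emph{Choice of $r$ and $k$.} Let $N=n-2\ge10$ and $r=\lfloor\frac N4+\frac12\rfloor=\frac N4+\delta$ with $|\delta|\le\frac12$. Then $r\ge3$ and $k=N-2r\ge\frac N2-1\ge4$. Substituting $k=N-2r$, the bound becomes $rN-2r^2+3N-r+3$. Since $rN-2r^2=\frac{N^2}8-2\delta^2$, it is at least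
\[
\frac{N^2}8-\frac12+3N-\frac N4-\frac12+3=\frac{N^2}{8}+\frac{11N}{4}+2=\frac{n^2}8+\frac{9n}4-3 .
\]
For the upper bound, $\mathcal{C}_G\subseteq(S^d)^{E(G)}$ has dimension at most $d\binom n2$. For $d\ge3$ the map $(P_i)\mapsto(P_i\times\mathbb{R}^{d-3})$ preserves adjacency and is injective on tuples of hyperplanes, so $\dim\mathcal{C}(\mathbb{R}^d,n)\ge\dim\mathcal{C}(\mathbb{R}^3,n)$. The last claim is (K2).
\end{proof}

\section{Partitions with few planes: a sweep}\label{sec:sweep}

It remains to prove $\dim\mathcal{C}(\mathbb{R}^3,n)\le4n-5$ for $2\le n\le5$. Let $\mathcal{H}$ be the set of distinct planes among the $H_{ij}$ and $F=|\mathcal{H}|$. We list the planes of $\mathcal{H}$ one at a time and call those already listed \emph{known}. A plane is \emph{derived} if, when it is listed, it contains the intersection line of two distinct nonparallel known planes; otherwise it is \emph{free}. A free plane costs $3$ and a derived plane costs $1$. With $\sigma$ free planes the total cost is $F+2\sigma$. For three half-planes around a line, two planes are free and the third is derived, and $3+2\cdot2=7$ is the correct count.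

\begin{proposition}\label{prop:sweep}
For $n\le5$, the planes of every $n$-partition of $\mathbb{R}^3$ can be listed with at most $n-1$ free planes. Hence the partitions with a given $F$ fit finitely many schemes of cost at most $F+2(n-1)$.
\end{proposition}

The idea is to sweep a plane upward and to charge each free plane to a cell at the moment the cell appears. We first describe a partition near a point.

\subsection{Local fans}\label{sub:local}

Consider a partition of $\mathbb{R}^d$ with $d\in\{2,3\}$ and a point $x$. For each $i$ with $x\in\overline{P_i}$ let $T_i=\{\lambda(x'-x):x'\in P_i,\ \lambda>0\}$. By Lemma~\ref{lem:cells}, $x+T_i$ is the intersection of those defining half-spaces of $P_i$ whose boundary passes through $x$. So $P_i\subseteq x+T_i$, and in a small ball around $x$ the cell $P_i$ coincides with $x+T_i$ and no other cells appear. The cones $T_i$ thus form a partition of $\mathbb{R}^d$, the \emph{local fan} at $x$. The cones $T_i,T_j$ are adjacent if and only if $x$ lies in a wall $W_{ij}$. Let $\Lambda_x$ be the linear space of all vectors whose translations preserve every $T_i$. By Lemma~\ref{lem:cells} applied to the fan, $x+\Lambda_x$ is the intersection of the hyperplanes $H_{ij}$ with $x\in W_{ij}$. The fan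 is the product of $\Lambda_x$ with a fan in a complement, so the codimension of $\Lambda_x$ gives the following cases.
\begin{itemize}
\item \emph{Codimension $0$:} $x$ lies in a cell.
\item \emph{Codimension $1$:} the fan consists of two half-spaces, and $x$ lies in the relative interior of a wall. Conversely, if $x$ lies in the relative interior of $W_{ij}$, then $\overline{T_i}$ and $\overline{T_j}$ contain a hyperplane, so they are half-spaces and no third cell touches $x$.
\item \emph{Codimension $2$:} at least three cells are arranged cyclically around $x+\Lambda_x$, each once and with an angle at most $\pi$. Consecutive cells are adjacent, and their hyperplanes contain $x+\Lambda_x$ and are not all equal. For $d=3$ we call $x$ a \emph{ridge point} and $x+\Lambda_x$ its \emph{ridge line}.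
\item \emph{Codimension $d$:} $x$ is a \emph{vertex}.
\end{itemize}
A vertex is the intersection of some of the finitely many $H_{ij}$, so there are finitely many vertices. A partition by cones has no vertex other than $0$, since every $H_{ij}$ through $x$ contains the line $\mathbb{R}x$. A vertex of a polyhedron $\overline{P_i}$ or $W_{ij}$ is a vertex of the partition, because the tangent cone $\overline{T_i}$ or $\overline{T_i}\cap\overline{T_j}$ is $\Lambda_x$-invariant and contains no line. For $d=3$, a point of the relative boundary of a wall is a vertex or a ridge point. For $d=2$ we call the walls \emph{edges}; they are segments, rays or lines, their endpoints are vertices, and two edges share at most endpoints. An \emph{end} is an unbounded end of an edge; a line has two.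

\subsection{Slices and the planar sweep}

Fix an $n$-partition of $\mathbb{R}^3$. Choose a linear function $z$, the \emph{height}, such that no plane of $\mathcal{H}$ is horizontal, no intersection line of two planes of $\mathcal{H}$ is horizontal, and different vertices have different heights. Each condition excludes a proper subspace of linear functions. A \emph{slice} is the intersection of the partition with a horizontal plane containing no vertex, or the intersection of a translated local fan $(p+T_i)$ with the horizontal plane at height $z(p)+1$.

A slice $\Pi$ is a convex partition of a plane $Z$, since the points of $Z$ off the finitely many lines $H\cap Z$ are dense and lie in cells. At $x\in Z$ the space $\Lambda_x$ contains a nonhorizontal vector, so the local fan of $\Pi$ at $x$ is the horizontal section of the three-dimensional one, with the same cells and the same codimension. Therefore the vertices of $\Pi$ are ridge points, the edges of $\Pi$ are traces of walls, and the planes of all edges at a vertex $w$ contain the ridge line through $w$. By the choice of $z$, distinct planes of $\mathcal{H}$ have distinct traces, and nonparallel planes have nonparallel traces. Call an edge known if its plane is. We obtain the rule used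 throughout:
\begin{itemize}
\item[(R)] if two known edges at a vertex $w$ of $\Pi$ lie on distinct lines, then every other edge at $w$ is known or can be listed as derived.
\end{itemize}

\begin{lemma}[Planar sweep]\label{lem:planar}
Let $\Pi$ be a slice with $m$ cells and $y$ a linear function on its plane that is constant on no edge. Let $D$ be the number of ends on which $y\to-\infty$, and suppose their edges are known. Then all edges of $\Pi$ can be made known with at most $m-(D+1)$ free planes.
\end{lemma}

\begin{proof}
Process the vertices in order of increasing $y$, making all edges at each vertex known. At a vertex $w$, every edge going down is one of the $D$ known ones or has a lower endpoint that was processed; so it is known. At least one edge goes down, since otherwise the cell below $w$ has an angle greater than $\pi$. If (R) applies at $w$, no free plane is needed. Otherwise the known edges at $w$ lie on one line. Then exactly one edge goes down and at least two go up, and one of the latter is off that line and unknown. List it as free, derive the rest by (R), and charge the free plane to a cell between two consecutive upward edges. The vertex $w$ is the unique lowest point of the closure of that cell, so no cell is charged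 twice. A line $y=\mathrm{const}$ below all vertices crosses exactly the $D$ downward ends and so meets $D+1$ cells, which are distinct by convexity and are never charged. Every edge has a downward end or a lower endpoint, so all edges become known.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sweep}]
Let $A$ be a wall or the closure of a cell. If $z$ is bounded below on $A$, its minimum is attained on a face of the polyhedron $A$. A face of positive dimension other than a closed cell spans a plane of $\mathcal{H}$ or lies on an intersection line of two such planes, so it is not horizontal. Hence the minimum is attained at a unique point, a vertex of the partition. The same holds for the maximum. Fix a level $z=-M$ below all vertices. If $z$ is unbounded below on $A$, the relative interior of $A$ meets this level, because $z$ is unbounded above on $A$ or has its maximum at a vertex. Let $m_0$ be the number of cells meeting the level, and $b_p$ the number of cells whose closure has its minimum at the vertex $p$. Then $m_0+\sum_pb_p=n$.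

In the slice at $z=-M$ list the planes of the $D$ downward ends, at most $D$ of them free, and apply Lemma~\ref{lem:planar}. At most $D+m_0-(D+1)=m_0-1$ free planes make all walls that are unbounded below known.

Now process the vertices $p$ in order of increasing height, making known the walls with minimum at $p$. Let $\Pi_p$ be the slice of the local fan at $p$. A wall through $p$ either has its minimum at $p$ or contains points below $p$. In the first case $z>0$ on its tangent cone except at the apex, so it appears in $\Pi_p$ as a bounded edge. In the second case it is unbounded below or has its minimum at a lower vertex, so it is known. In particular all unbounded edges of $\Pi_p$ are known. A cell of $\Pi_p$ is bounded exactly when the closed cone over it contains no nonzero horizontal vector, that is, when $z>0$ on the cone except at the apex; so $\Pi_p$ has $b_p$ bounded cells. All planes of the fan pass through $p$, so distinct edge lines of $\Pi_p$ are not parallel. By Lemma~\ref{lem:vertex} below, at most $b_p$ free planes are needed at $p$. The total is at most $m_0-1+\sum_pb_p=n-1$.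
\end{proof}

\subsection{The slice above a vertex}

At a vertex all ends are known, but Lemma~\ref{lem:planar} exploits only the downward ones and leaves up to $u-(D+1)$ charges on the $u$ unbounded cells. These charges must be removed. The absence of parallel lines is essential here: two parallel lines joined by a segment form a partition without bounded cells in which the segment cannot be derived.

\begin{lemma}\label{lem:vertex}
Let $\Pi$ be a slice with $b$ bounded and $u$ unbounded cells, $u+b\le5$. Suppose that distinct edge lines of $\Pi$ are not parallel and that all unbounded edges are known. Then all edges can be made known with at most $b$ free planes.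
\end{lemma}

\begin{proof}
Let $X$ be the union of the edges; we may assume $X\ne\emptyset$.

\emph{Ends and unbounded cells.} Two ends with the same direction would lie on parallel, hence equal, lines and overlap; so the directions of the ends are distinct. An unbounded cell is not a strip, so its boundary is a convex curve with exactly two ends. Let $\omega\in(0,\pi]$ be the angle of the cell at infinity, between the directions of these ends. The exterior angles ($\pi$ minus the angle of the cell) at the vertices on the curve add up to its total turning, which is $\pi-\omega<\pi$. Each end borders two unbounded cells, so there are exactly $u$ ends, $u\ge2$, and the angles $\omega$ add up to $2\pi$. If $u=2$, both angles are $\pi$, the two ends are opposite and lie on one line, both cells are half-planes, and $b=0$. So $b=0$, or $u=3$, or $(u,b)=(4,1)$. This is the only place where $u+b\le5$ is used.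

\emph{Case $b=0$.} Apply (R) as long as possible and suppose that unknown edges remain. They are bounded. Let $U$ be a connected component of their union. A cycle in $X$ would enclose a bounded cell, so $U$ is a tree. At a vertex $w$ of $U$ let $\delta_w\ge1$ and $\kappa_w$ be the numbers of unknown and known edges. The known edges at $w$ lie on one line, which carries no unknown edge. Call $w$ \emph{flat} if $\kappa_w=2$ and all unknown edges at $w$ lie on one side of that line, and let $\ell$ be the number of flat vertices. A leaf of $U$ has $\delta_w=1$ and degree at least $3$, so it is flat; hence $\ell\ge2$. Let $K=\sum_w\kappa_w$.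

We count the exterior angles at the vertices of $U$ in two ways. At $w$ there are $\delta_w+\kappa_w$ angles with sum $2\pi$, so the exterior angles add up to $(\delta_w+\kappa_w-2)\pi$. In a tree $\sum_w(\delta_w-2)=-2$, so the total is $(K-2)\pi$. On the other hand, an angle at $w$ either has an unknown edge as a side, or it is the straight angle at a flat vertex and contributes $0$. So the total is less than $N\pi$, where $N\ge1$ is the number of cells with a side in $U$. To bound $N$, walk around $U$ along the boundary of a thin neighborhood. The known edges cut this closed curve into $K$ arcs, each inside one cell. Exactly $\ell$ arcs lie in the straight angles of flat vertices, and every cell with a side in $U$ contains one of the others. So $N\le K-\ell$, and $K-2<K-\ell$ gives $\ell<2$, a contradiction. No free plane is needed.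

\emph{Case $u=3$.} Replacing $y$ by $-y$ if necessary, $D\ge2$, and Lemma~\ref{lem:planar} gives at most $(3+b)-3=b$ free planes.

\emph{Case $u=4$, $b=1$.} If some admissible $y$ has $D\ge3$, Lemma~\ref{lem:planar} gives at most $5-4=1$. Otherwise, applying this to $y$ and $-y$, every admissible $y$ has $D=2$. Rotate $y$ through a position in which it vanishes on the direction $\rho$ of an end. Then $D$ changes unless $-\rho$ is also the direction of an end. So the four ends form two opposite pairs, and each pair lies on one line. Call these known lines $\lambda_1,\lambda_2$, with intersection point $g$. The unbounded cell between two consecutive ends has sides on both lines, so it lies in one of the four open quadrants; let $C_A$ be the cell in the quadrant $A$, and let $\Delta$ be the bounded cell. Edges between two unbounded cells lie on $\lambda_1\cup\lambda_2$. Let $S$ be the set of quadrants $A$ such that $\Delta$ and $C_A$ share an edge on a line $\ell_A\ne\lambda_1,\lambda_2$. Only these edges can be unknown.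

If $A\notin S$, then $C_A=A$ by Lemma~\ref{lem:cells}, so $\Delta\cap A=\emptyset$. If $A\in S$, then $C_A$ is the part of $A$ on one side of $\ell_A$. The part on the other side is nonempty, open, and meets no $\overline{C_{A'}}$, so it lies in $\Delta$. It is bounded, hence an open triangle with corners $g$ and one point other than $g$ on each boundary half-line of $A$.

Let $A,A'\in S$ share a boundary half-line $\lambda$, with triangle corners $w,w'\in\lambda$, and suppose $w$ is farther from $g$ than $w'$. A point of $\lambda$ strictly between $g$ and $w'$ is interior to the union of the two closed triangles, so it lies in $\Delta$. Since $w\in\overline\Delta$, the open segment from this point to $w$ lies in $\Delta$. But the points of $\lambda$ between $w'$ and $w$ lie in $\overline{C_{A'}}$, a contradiction. So $w=w'$ is a vertex with edges on $\ell_A$, $\ell_{A'}$ and $\lambda$, and by (R) each of the first two edges is obtained from the other without a free plane.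

Finally, $S$ does not consist of exactly two opposite quadrants. Otherwise, for a quadrant $A$ between them, $\overline\Delta$ contains a point other than $g$ on each boundary half-line of $A$, so by convexity it meets the open set $A$, contradicting $\Delta\cap A=\emptyset$. Every other subset of the four quadrants is cyclically connected, so one free plane suffices.
\end{proof}

Since $F\le\binom n2$, Proposition~\ref{prop:sweep} gives cost at most $1+2=3$ for $n=2$ and $3+4=7$ for $n=3$. It gives $5+6=11$ for $n=4$, $F\le5$, and $7+8=15$ for $n=5$, $F\le7$. Each of these numbers is $4n-5$. The remaining cases are
\begin{equation}\label{eq:remaining}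
n=4,\ F=6\qquad\text{and}\qquad n=5,\ F\ge8 .
\end{equation}
The bound for $n=5$, $F\le7$ is attained: the partitions of Section~\ref{sec:linear} have at most $1+E+3=3n-8$ planes, and $(3n-8)+2(n-1)=5n-10$.

\section{Partitions with many planes}\label{sec:many}

In the cases \eqref{eq:remaining} the sweep gives too much, for example $6+6=12$ for $n=4$. It sees that a plane contains a line, but not that three such planes must share a further line. We now find these relations around one cell.

\subsection{A cell with $n-1$ facets}

In both cases some cell has $n-1$ neighbors with pairwise distinct planes. For $n=4$, $F=6$ every cell does. For $n=5$, each plane of $\mathcal{H}$ is a facet plane of at least two cells, so the numbers of facets of the five cells add up to at least $2F\ge16$, and some cell has four facets. Relabel so that this cell is $P_0$ and the others are $P_1,\dots,P_{n-1}$, and write $H_{0i}=\{f_i=0\}$ with $f_i$ affine. Call $\overline{P_0}\cap H_{0i}$ \emph{facet $i$}.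

\begin{lemma}\label{lem:touch}
A point $x$ of the boundary of $P_0$ lies in $\overline{P_i}$ if and only if it lies in facet $i$.
\end{lemma}

\begin{proof}
We have $\overline{P_0}\cap\overline{P_i}=W_{0i}\subseteq H_{0i}$. Conversely, facet $i$ is covered by the sets $\overline{P_j}$, $j\ge1$, and for $j\ne i$ it meets $\overline{P_j}$ only in $H_{0i}\cap H_{0j}$, which is a line or empty because the planes are distinct. So a dense subset of facet $i$ lies in the closed set $\overline{P_i}$.
\end{proof}

Recall that a closed convex set containing a line of direction $v$ is invariant under translation by $v$, and that a polyhedron is \emph{pointed} if it contains no line; then each of its nonempty faces contains a vertex. Suppose $\overline{P_0}$ contains a line of direction $v$. Then so does each of its facets, and hence each $\overline{P_i}$, so the partition is a cylinder over an $n$-partition of the plane $v^\perp$. The direction $v$ has $2$ parameters, and by (K1) the planar partition has at most $4n-7$. So cylinders form a set of dimension at most $4n-5$. \emph{From now on $\overline{P_0}$ is pointed.}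

Suppose facets $i$ and $j$ share an edge of $\overline{P_0}$; we then call $ij$ an \emph{edge pair}. A relative interior point $x$ of the edge lies in no other facet, so by Lemma~\ref{lem:touch} exactly the cells $0,i,j$ touch $x$. Their three tangent cones contain the direction of the edge and its negative in their closures, so $x$ is a ridge point of degree three. Hence $P_i,P_j$ are adjacent, and $H_{ij}$ contains the line $H_{0i}\cap H_{0j}$. The affine functions that vanish on a given line of $\mathbb{R}^3$ form a $2$-dimensional space, so $H_{ij}$ is the zero set of
\[
h_{ij}=\alpha_{ij}f_i-\beta_{ij}f_j,\qquad(\alpha_{ij},\beta_{ij})\ne(0,0).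
\]
The pair is \emph{degenerate} if $\alpha_{ij}\beta_{ij}=0$, that is, if $H_{ij}\in\{H_{0i},H_{0j}\}$; it then contributes no new plane. A nondegenerate pair costs $1$.

To understand the vertices of $\overline{P_0}$ we use Euler's formula on a small sphere.

\begin{lemma}\label{lem:euler}
Let a partition of $\mathbb{R}^3$ into $N\ge3$ cones be given. Call \emph{nodes} its ridge points on the unit sphere, and \emph{arcs} the intersections of its walls with the sphere. Then each arc joins two distinct nodes; the degree of a node is the number of cells around it and is at least $3$; and $\#\mathrm{nodes}-\#\mathrm{arcs}+N=2$.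
\end{lemma}

\begin{proof}
A wall is a $2$-dimensional convex cone. It is not a plane, since then there would be only two cells. So it meets the sphere in an arc of length at most $\pi$, whose endpoints are ridge points because $0$ is the only possible vertex. The statement on degrees is the description of ridge points in Section~\ref{sub:local}; in particular every node is an endpoint of an arc, and no node is interior to an arc. The closure of each cell meets the sphere in a closed disk bounded by arcs. So nodes, arcs and cells form a finite cell decomposition of $S^2$.
\end{proof}

\begin{lemma}[Simple vertices]\label{lem:simple}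
Let $p$ be a vertex of $\overline{P_0}$ that lies in exactly three facets $i,j,k$. Then $ij$, $jk$, $ki$ are edge pairs and
\begin{equation}\label{eq:ceva}
\alpha_{ij}\alpha_{jk}\alpha_{ki}=\beta_{ij}\beta_{jk}\beta_{ki}.
\end{equation}
If two of the three pairs are nondegenerate, then so is the third, and its plane is determined by the other two planes and $H_{0i},H_{0j},H_{0k}$.
\end{lemma}

\begin{proof}
The tangent cone of $\overline{P_0}$ at $p$ is a trihedral cone, so the three pairs are edge pairs and $f_i,f_j,f_k$ are linearly independent. By Lemma~\ref{lem:touch} the local fan at $p$ has the four cells $0,i,j,k$. On the sphere the cell $0$ is a triangle whose corners are nodes of degree $3$, and by Lemma~\ref{lem:touch} its sides contain no other node. If there are $V$ nodes, there are $V+2$ arcs by Lemma~\ref{lem:euler}, so the degrees add up to $2V+4\ge3V$ and $V\le4$. For $V=3$ the degrees add up to $9\ne10$. So $V=4$, and the fourth node has degree $12-9=3$ and is surrounded by $i,j,k$. Hence $h_{ij},h_{jk},h_{ki}$ vanish on a common line and are linearly dependent. In the basis $f_i,f_j,f_k$ their coordinate vectors are $(\alpha_{ij},-\beta_{ij},0)$, $(0,\alpha_{jk},-\beta_{jk})$, $(-\beta_{ki},0,\alpha_{ki})$, with determinant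 $\alpha_{ij}\alpha_{jk}\alpha_{ki}-\beta_{ij}\beta_{jk}\beta_{ki}$. This gives \eqref{eq:ceva}. If $ij$ and $jk$ are nondegenerate, \eqref{eq:ceva} is a linear equation for $(\alpha_{ki},\beta_{ki})\ne(0,0)$ with both coefficients nonzero. It fixes the ratio and forces both entries to be nonzero.
\end{proof}

\begin{remark}
If the three pairs are nondegenerate, put $\lambda_i=1$, $\lambda_j=\beta_{ij}/\alpha_{ij}$ and $\lambda_k=\lambda_j\beta_{jk}/\alpha_{jk}$. By \eqref{eq:ceva}, $\lambda_i/\lambda_k=\beta_{ki}/\alpha_{ki}$, so the six planes at $p$ are the planes on which two of the four functions $0,\lambda_if_i,\lambda_jf_j,\lambda_kf_k$ agree, as in a regular partition.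
\end{remark}

\subsection{The remaining cases}

\begin{proof}[Proof of Theorem~\ref{thm:small}]
The lower bound is (K2). By Section~\ref{sec:sweep} and the discussion above, it remains to bound the cost by $4n-5$ in the cases \eqref{eq:remaining} with $\overline{P_0}$ pointed.

\medskip\noindent\textbf{Four cells, $F=6$.} A vertex of $\overline{P_0}$ lies in all three facets. All pairs $12,23,31$ are nondegenerate since $F=6$. The planes $H_{01},H_{02},H_{03}$ cost $9$, the planes $H_{12},H_{23}$ cost $2$, and $H_{31}$ is determined by Lemma~\ref{lem:simple}. The total is $11$.

\medskip\noindent\textbf{Five cells, $F\ge8$.} A vertex of $\overline{P_0}$ lies in three or four of the four facets. Suppose first that every vertex lies in exactly three facets, and name it by this triple. Every facet contains a vertex, so there are at least two vertices. The planes $H_{01},\dots,H_{04}$ cost $12$, and we must bound the remaining cost by $3$.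

\emph{At least three vertices.} Relabel so that $124$, $134$, $234$ are vertices. All six pairs are edge pairs, so $F$ is at most $4$ plus the number of nondegenerate pairs, and at least four pairs are nondegenerate. If $34$ were degenerate, then by Lemma~\ref{lem:simple} at most one of $13,14$ and at most one of $23,24$ would be nondegenerate, which with $12$ makes at most three. The situation is symmetric in $1,2,3$, so $14,24,34$ are nondegenerate. They cost $3$, and they determine $H_{12},H_{13},H_{23}$.

\emph{Exactly two vertices.} Relabel so that they are $123$ and $124$. The edge pairs include $12,13,23,14,24$, and $P_3,P_4$ may or may not be adjacent. The functions $f_1,\dots,f_4$ are linearly independent, because $f_1,f_2,f_3$ are independent and vanish at the vertex $123$, where $f_4\ne0$. If $12$ is degenerate, at most one of $13,23$ and at most one of $14,24$ is nondegenerate, so $F\le4+2+1=7$. Hence $12$ is nondegenerate, and by Lemma~\ref{lem:simple} the pairs $13,23$ are both degenerate or both nondegenerate, and so are $14,24$. If all four are degenerate, $F\le6$. So after exchanging $3$ and $4$ if necessary, $12,13,23$ are nondegenerate, and they cost $2$.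

The plane $H_{34}$ does not come from an edge of $\overline{P_0}$, so we look for lines in it on the boundary of $W_{34}$. Assume $P_3,P_4$ adjacent. We claim:
\begin{itemize}
\item[(1)] the ridge points on the relative boundary of $W_{34}$ do not all lie on one line; in particular there is one;
\item[(2)] the cell $P_0$ touches none of them.
\end{itemize}
For (1), suppose $\overline{P_3}$ contains a line of direction $v$. Then $v$ is parallel to $H_{03},H_{13},H_{23}$, so by nondegeneracy the linear parts of $f_1,f_2,f_3$ vanish at $v$. This is impossible, since $H_{01},H_{02},H_{03}$ meet in a single point. So $W_{34}$ is neither a plane nor a half-plane, and its relative boundary is not contained in a line. All but finitely many of its points are ridge points, and these are dense in it. For (2), by Lemma~\ref{lem:touch} such a point would lie in facets $3$ and $4$. Their intersection would be a nonempty face and contain a vertex lying in both facets, and there is none. At a ridge point as in (1) the cells $3,4$ are consecutive, so the cyclic order is $(3,4,1)$, $(3,4,2)$, $(3,4,1,2)$ or $(3,4,2,1)$.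

\emph{Subcase $14,24$ nondegenerate.} The plane $H_{14}$ costs $1$ and $H_{24}$ is then determined, so the remaining cost is $3$ without $H_{34}$. The order $(3,4,1,2)$ would make $h_{14},h_{12},h_{23}$ vanish on a common line. They are independent, since only $h_{14}$ involves $f_4$, only $h_{23}$ involves $f_3$, and $h_{12}\ne0$. The order $(3,4,2,1)$ is excluded by the same argument for $h_{24},h_{12},h_{13}$. A ridge point of order $(3,4,a)$ with $a\in\{1,2\}$ has ridge line $L_a=H_{a3}\cap H_{a4}$; these two planes are distinct because only $h_{a3}$ involves $f_3$. By (1) both orders occur and $L_1\ne L_2$. So $H_{34}$ contains two distinct given lines and costs $0$.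

\emph{Subcase $14,24$ degenerate.} The remaining cost is $2$ without $H_{34}$. At a ridge point as in (1), let $a,b\in\{1,2\}$ be the other neighbors of $4$ and of $3$ in the cyclic order. Then $h_{a4}$ is a multiple of $f_a$ or of $f_4$, while $h_{b3}$ involves $f_3$. So $H_{a4}\ne H_{b3}$, their intersection is the ridge line, and $H_{34}$ costs $1$.

\emph{A vertex $p$ in all four facets.} Now $\overline{P_0}$ is a cone over a quadrilateral. Number the facets cyclically, and let $e_{12},e_{23},e_{34},e_{41}$ be the lines of its edges; they are pairwise distinct. The point $p$ costs $3$ and the four planes through it cost $8$, in total $11$. We must bound the remaining cost by $4$. By Lemma~\ref{lem:touch} all cells touch $p$. The open set $p+T_i$ is disjoint from every $P_j\subseteq p+T_j$ with $j\ne i$, so it lies in $\overline{P_i}$, and $P_i=p+T_i$. The partition is thus a translate of its local fan at $p$, and we apply Lemma~\ref{lem:euler} with $N=5$. The cell $0$ is a quadrilateral with four corners of degree $3$ and no other node on its sides. If there are $o$ further nodes, there are $7+o$ arcs, and the further degrees add up to $2(7+o)-12=2+2o$. So $o\ge1$ and $3o\le2+2o$: either $o=1$, or $o=2$ with degrees $3,3$. Apart from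 the four sides there are $3+o$ arcs. At each corner exactly one of them starts; these four \emph{corner arcs} separate the pairs $12,23,34,41$, so they are distinct, and each ends at a further node. The plane $H_{i,i+1}$ contains $e_{i,i+1}$ (indices cyclic) and costs at most $1$.

If $o=1$, there are no other arcs and the remaining cost is at most $4$. If $o=2$, there is one more arc $\gamma$. It does not end at a corner, so it joins the two further nodes, and each of these is the end of two corner arcs. Only three cells surround such a node, so its two corner arcs have a cell in common. After a cyclic relabeling, the arcs of $12,23$ end at one node, those of $34,41$ end at the other, and $\gamma$ separates $1$ and $3$. If $H_{12}=H_{23}$, this plane contains $e_{12}$ and $e_{23}$, so it is $H_{02}$, and $F\le4+3=7$. If $H_{34}=H_{41}$, this plane is $H_{04}$, and again $F\le7$. So $X=H_{12}\cap H_{23}$ and $Y=H_{34}\cap H_{41}$ are the ridge lines at the two nodes, and $H_{13}\supseteq X\cup Y$.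
\begin{itemize}
\item If $X\ne Y$, then $H_{13}$ costs $0$ after the four planes $H_{i,i+1}$, and the remaining cost is at most $4$.
\item If $X=Y$ is none of the lines $e_{i,i+1}$, list the line $X$ first. It passes through $p$ and costs $2$. Each $H_{i,i+1}$ contains $X$ and $e_{i,i+1}$ and costs $0$, and $H_{13}$ costs $1$. The remaining cost is $3$.
\item If $X=Y=e_{i,i+1}$ for some $i$, then $H_{i,i+1}$ and $H_{13}$ cost $1$ each and the other three planes cost $0$. The remaining cost is $2$.
\end{itemize}
Only finitely many schemes occur, each of cost at most $15$ for $n=5$. Hence $\dim\mathcal{C}(\mathbb{R}^3,n)\le4n-5$ for $2\le n\le5$. Together with Theorem~\ref{thm:linear} this shows that \eqref{eq:conj} holds if and only if $n\le5$.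
\end{proof}

\begin{thebibliography}{9}
\bibitem{LZ} Emerson Le\'on and G\"unter M. Ziegler, \emph{Spaces of convex $n$-partitions}, arXiv:1511.02904 (2015).
\end{thebibliography}
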